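\title{One-ended mapping class groups: Jacob's ladder and stable avenue surfaces}


\begin{abstract}
We prove that the mapping class group of the Jacob's ladder surface is one-ended, and that the same holds for every stable avenue surface without ends of discrete type. This answers a question of Oh, Qing and Wu. The method applies uniformly to all stable avenue surfaces and gives a linear estimate. We cut the surface into a bi-infinite chain of identical blocks. The curves between the blocks form a line in a graph that is quasi-isometric to the group, and a mapping class that reverses the order of the handles, or of the discrete-type ends, in the $2N$ middle blocks turns this line into a path that bypasses a ball of radius comparable to $N$. For handles, distances are bounded below by linear algebra in the first homology modulo the radical of the intersection form.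
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Ends of a big mapping class group}

Throughout, $\Sigma$ is a connected oriented surface without boundary and of infinite type, and $G=\operatorname{Map}(\Sigma)$ is the group of orientation-preserving homeomorphisms of $\Sigma$ modulo isotopy. For a compact subsurface $K$, let $\mathcal V_K$ be the set of classes with a representative that is the identity on $K$. The sets $\mathcal V_K$ form a basis of identity neighborhoods for the usual topology, in which $G$ is a Polish group.

In the large-scale geometry of $G$ the role of finite sets is played by the \emph{coarsely bounded} (CB) sets of Rosendal. We use Rosendal's characterization: $X\subset G$ is CB if and only if for every identity neighborhood $\mathcal V$ there are a finite set $F\subset G$ and $k\ge1$ with $X\subset(F\mathcal V)^k$. In a discrete group one may take $\mathcal V=\{1\}$, and CB means finite. Finite sets are CB, and finite unions and products of CB sets are CB: enlarge the sets $F$ to a common one that contains $1$. The group is \emph{CB generated} if it has a CB generating set $S$; the word metrics of any two such sets are quasi-isometric.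 We write $|g|_S$ for word length and $\operatorname{Cay}(G,S)$ for the Cayley graph, with edges $\{g,gs\}$.

The \emph{number of ends} of a connected graph $X$, locally finite or not, is the supremum over bounded sets $B$ of the number of unbounded components of $X\setminus B$. The number of ends of a CB generated group is that of its Cayley graph with respect to some (any) CB generating set. It is known that this number is $0$, $1$, $2$ or infinite, and that it is $0$ exactly when the group is CB. For a vertex $o$, let $B_R(o)$ be the closed ball, and let $X\setminus B_R(o)$ be the subgraph induced on the vertices at distance greater than $R$ from $o$. Suppose that $X$ is unbounded and that for every $R$ all vertices sufficiently far from $o$ lie in one component of $X\setminus B_R(o)$. Then $X$ is one-ended, since every bounded set lies in some $B_R(o)$ and every unbounded component of its complement contains far vertices. This is the form in which we prove one-endedness.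

\subsection{Ends of the surface}

The end space $E=\operatorname{End}(\Sigma)$ is the inverse limit, over an exhaustion of $\Sigma$ by compact subsurfaces $K_n$, of the finite sets of components of $\Sigma\setminus K_n$ with noncompact closure. It is compact, metrizable and totally disconnected. An end is \emph{non-planar}, or accumulated by genus, if all its neighborhoods in $\Sigma$ have positive genus; the non-planar ends form a closed set $E_{np}\subset E$. For clopen sets $X,Y\subset E$ we write $X\cong Y$ if there is an \emph{isomorphism} between them, that is, a homeomorphism carrying $X\cap E_{np}$ onto $Y\cap E_{np}$. A \emph{copy} of $X$ in $Y$ is a clopen subset of $Y$ isomorphic to $X$.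

The Mann--Rafi preorder compares the local complexity of ends: $y\preceq x$ if every neighborhood of $x$ contains a copy of some clopen neighborhood of $y$. We write $y\sim x$ if $y\preceq x$ and $x\preceq y$, and $y\prec x$ if $y\preceq x$ and $y\not\sim x$. The $\sim$-class of $x$ is $E(x)$. An end $x$ is \emph{maximal} if $x\preceq y$ implies $y\preceq x$, and $x$ is an \emph{immediate predecessor} of $e$ if $x\prec e$ and no $y$ satisfies $x\prec y\prec e$. A clopen neighborhood $V$ of $x$ is \emph{stable} if every clopen neighborhood $V'\subset V$ of $x$ contains a copy of $V$, and $\Sigma$ is \emph{stable} if every end has a stable neighborhood. Finally, a finite-type subsurface $K$ is \emph{non-displaceable} if $f(K)\cap K\neq\emptyset$ for every homeomorphism $f$ of $\Sigma$.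

\subsection{The problem and the results}

Avenue surfaces were defined by Horbez, Qing and Rafi. We need only the following properties. An avenue surface has infinite type and no non-displaceable finite-type subsurface, its mapping class group is CB generated but not CB, and it has exactly two maximal ends $e_+\neq e_-$. By Schaffer-Cohen, for each immediate predecessor $x$ of $e_+$ (and of $e_-$) the class $E(x)$ is either a discrete set or a totally disconnected perfect set; in the first case $x$ is said to be of \emph{discrete type}. It is known that a stable avenue surface with a discrete-type end has one-ended mapping class group. This applies, for example, to the bi-infinite flute surface. \emph{Jacob's ladder} is the surface with exactly two ends, $e_+$ and $e_-$, each accumulated by genus.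

\medskip
\noindent\textbf{Problem} (\cite{OQW}). \emph{Is the mapping class group of Jacob's ladder one-ended? More generally, if $\Sigma$ is a stable avenue surface without discrete-type ends, is $\operatorname{Map}(\Sigma)$ one-ended?}
\medskip

The answer to both questions is yes.

\begin{theorem}\label{thm:A}
Let $\Sigma$ be Jacob's ladder, or any stable avenue surface without discrete-type ends. Then $G$ has a CB generating set $S$ such that $\operatorname{Cay}(G,S)$ is unbounded and, for every $R\ge1$, all $g$ with $|g|_S>4R+1$ lie in a single component of $\operatorname{Cay}(G,S)\setminus B_R(1)$. In particular $G$ is one-ended. Moreover, such a surface has infinite genus and $E_{np}=\{e_+,e_-\}$.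
\end{theorem}

Of the properties of a stable avenue surface, the proof uses the following, which we call hypothesis (H):
\begin{enumerate}
\item[(H1)] $\Sigma$ is of infinite type and stable;
\item[(H2)] $\Sigma$ has exactly two maximal ends $e_+\ne e_-$;
\item[(H3)] no finite-type subsurface of $\Sigma$ is non-displaceable;
\item[(H4)] $G$ is CB generated.
\end{enumerate}
Under (H) there is a dichotomy.

\begin{theorem}\label{thm:B}
Assume \textup{(H)}.
\begin{enumerate}
\item[(1)] If no immediate predecessor of $e_\pm$ is of discrete type, and it is not the case that $\Sigma$ has infinite genus and $E_{np}=\{e_+,e_-\}$, then $G$ is CB.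
\item[(2)] In all other cases $G$ is not CB and is one-ended. More precisely, there are a CB generating set $S$ and $\lambda\in\{1,2\}$ such that for all $R\ge1$ all $g$ with $|g|_S>2(1+\lambda)R+1$ lie in one component of $\operatorname{Cay}(G,S)\setminus B_R(1)$.
\end{enumerate}
\end{theorem}

Since the mapping class group of an avenue surface is not CB, case (1) does not occur for it.

\begin{corollary}\label{cor:all}
Every stable avenue surface has one-ended mapping class group.
\end{corollary}

The proof does not use the known result on discrete-type ends.

\subsection{One end or two?}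

Picture Jacob's ladder as a bi-infinite chain of two-holed tori glued along curves $c_n$, $n\in\mathbb Z$, as in Figure~\ref{fig:ladder}, and let $t$ be the shift with $t(c_n)=c_{n+1}$. The stabilizer $A$ of $c_0$ is CB, because a class supported on one side of $c_0$ is conjugated by a power of $t$ into any given identity neighborhood. Moreover $G=\langle A,t\rangle$. So $G$ is quasi-isometric to the graph $\Gamma$ whose vertices are the curves $gc_0$ and whose edges are the translates of $\{c_0,c_1\}$, and we shall see that the $c_n$ form a bi-infinite geodesic in $\Gamma$. A bounded subgroup and one translation along a line: this looks like $\mathbb Z$ and suggests two ends. The guess overlooks a freedom. To go from $c_N$ to $c_{-N}$ in $\Gamma$ one passes $2N$ handles, one at a time, from the left of the curve to its right, and the order in which this is done is not prescribed. The obvious order leads through $c_0$; the reverse order stays far from it.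

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (-7,0.8)--(7,0.8);
\draw (-7,-0.8)--(7,-0.8);
\node at (-7.5,0) {$e_-$};
\node at (7.5,0) {$e_+$};
\foreach \x/\n in {-4.8/-2,-2.4/-1,0/0,2.4/1,4.8/2}{
  \draw (\x,0) ellipse (0.2 and 0.8);
  \node at (\x,-1.15) {$c_{\n}$};}
\foreach \x/\n in {-6/-3,-3.6/-2,-1.2/-1,1.2/0,3.6/1,6/2}{
  \draw[dashed] (\x,0) circle (0.55);
  \draw (\x-0.32,0.08) to[bend right=45] (\x+0.32,0.08);
  \draw (\x-0.2,0) to[bend left=45] (\x+0.2,0);
  \node at (\x,-1.15) {$T_{\n}$};}
\draw[<->] (-1.2,0.95) to[bend left=30] (1.2,0.95);
\draw[<->] (-3.6,0.95) to[bend left=25] (3.6,0.95);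
\end{tikzpicture}
\caption{Jacob's ladder as a chain of two-holed tori cut along curves $c_n$. The block between $c_i$ and $c_{i+1}$ contains a one-holed torus $T_i$ (dashed boundary). The arrows show a mapping class $w_2$, supported between $c_{-2}$ and $c_2$, that exchanges $T_i$ and $T_{-1-i}$ for $i=0,1$.}
\label{fig:ladder}
\end{figure}

Section~\ref{sec:criterion} carries this out by hand in a model where handles are replaced by integers, and extracts an abstract criterion. Sections~\ref{sec:tools}--\ref{sec:chain} show that every surface satisfying (H) is a chain of identical blocks, find a CB generating set, and prove Theorem~\ref{thm:B}(1). What remains is a lower bound for distances in $\Gamma$: Section~\ref{sec:genus} obtains it from homology when handles are counted, and Section~\ref{sec:discrete} from discrete-type ends.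

\section{A bypass criterion for one end}\label{sec:criterion}

\subsection{A model: subsets of the integers}

\begin{example}\label{ex:model}
Let $o_n=\{i\in\mathbb Z: i\ge n\}$ and $o=o_0$. Let $\Gamma$ be the graph whose vertices are the sets $X\subset\mathbb Z$ with $X\triangle o$ finite, two sets being adjacent if they differ in one element. Think of $X$ as the set of handles to the right of a curve. The distance is $d(X,Y)=|X\triangle Y|$, so the $o_n$ form a geodesic line through $o$. The path $o_N,o_{N-1},\dots,o_{-N}$ adds the elements $N-1,N-2,\dots,-N$ in this order and visits $o$ halfway. Now add them in the opposite order. With $w_N$ the permutation that sends $i$ to $-1-i$ for $-N\le i<N$ and fixes all other integers, the new path is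
\[
w_No_j=o_N\cup\{-N,\dots,-1-j\},\qquad j=N,N-1,\dots,-N .
\]
For $j\ge0$ the set $w_No_j\triangle o$ consists of $\{0,\dots,N-1\}$ and the $N-j$ integers $-N,\dots,-1-j$. For $j\le0$ it consists of $\{-N,\dots,-1\}$ and the $N+j$ integers $-j,\dots,N-1$. Hence $d(o,w_No_j)=2N-|j|\ge N$: the two rays of the line are joined outside $B_{N-1}(o)$.
\end{example}

The bypass joins the two rays of one line. To conclude that the whole graph has one end we must join every far vertex to these rays. The group does this: every vertex lies on a translate of the line, and the conditions (ii) and (iii) below force the far parts of every translate into the same component as the far parts of the line itself.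

\subsection{The criterion}

Let $G$ be a group, $A\le G$ a subgroup and $U=U^{-1}\subset G$ a subset, finite in our applications, such that $S=A\cup U$ generates $G$. The \emph{coset graph} $\Gamma$ has vertex set $G/A$, base vertex $o=A$, and an edge joining $go$ and $guo$ whenever $g\in G$, $u\in U$ and $go\ne guo$. The group $G$ acts on $\Gamma$ by automorphisms. If $g=s_1\cdots s_m$ with $s_i\in S$, then consecutive vertices $s_1\cdots s_io$ are equal or adjacent; thus $\Gamma$ is connected and $d(o,go)\le|g|_S$.

\begin{proposition}\label{prop:criterion}
In this setting let $t\in U$, put $o_n=t^no$, and suppose that for some $\lambda\ge1$: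
\begin{enumerate}
\item[(i)] $d(o_i,o_j)\ge|i-j|/\lambda$ for all $i,j\in\mathbb Z$;
\item[(ii)] for $u\in U$ and $n\in\mathbb Z$, the vertex $uo_n$ is adjacent or equal to $o_n$;
\item[(iii)] $A$ is generated by elements $a$ for each of which $ao_k\in\{o_k,o_{-k}\}$ for infinitely many $k\in\mathbb Z$;
\item[(iv)] for each integer $N\ge1$ there is $w_N\in G$ with $w_No_n=o_n$ for $|n|\ge N$ and $d(o,w_No_n)\ge N/\lambda$ for $|n|\le N$.
\end{enumerate}
Then $\Gamma$ and $\operatorname{Cay}(G,S)$ are unbounded, and for every $R\ge1$ all vertices at distance greater than $(1+\lambda)R$ from $o$ lie in one component of $\Gamma\setminus B_R(o)$, and all $g$ with $|g|_S>2(1+\lambda)R+1$ lie in one component of $\operatorname{Cay}(G,S)\setminus B_R(1)$.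
\end{proposition}

\begin{proof}
Both graphs are unbounded by (i) and $d(o,go)\le|g|_S$. The vertices $o_n$ and $o_{n+1}=t^nto$ are adjacent.

\emph{Step 1: the component $\Omega_R$.} Let $N>\lambda R$ be an integer. For $|j|\ge N$ we have $d(o,o_j)\ge|j|/\lambda>R$, so each of the rays $(o_j)_{j\ge N}$ and $(o_j)_{j\le-N}$ avoids $B_R(o)$. The path $w_No_N,w_No_{N-1},\dots,w_No_{-N}$ joins $o_N$ to $o_{-N}$ and stays at distance at least $N/\lambda>R$ from $o$. So all $o_k$ with $|k|>\lambda R$ lie in one component $\Omega_R$ of $\Gamma\setminus B_R(o)$. The set $\Omega_{R+1}$ is connected, avoids $B_R(o)$ and contains $o_k$ for large $k$; hence $\Omega_{R+1}\subset\Omega_R$.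

\emph{Step 2: $a\Omega_R=\Omega_R$ for $a\in A$.} Elements of $A$ fix $o$, so they permute the components of $\Gamma\setminus B_R(o)$. A generator $a$ as in (iii) maps some $o_k$ with $|k|>\lambda R$ to $o_{k}$ or $o_{-k}$, both in $\Omega_R$. So it preserves $\Omega_R$, and hence so does $A$.

\emph{Step 3: $u\Omega_{R+1}\subset\Omega_R$ for $u\in U$.} The set $u\Omega_{R+1}$ is connected and avoids $B_{R+1}(uo)$, which contains $B_R(o)$ because $d(o,uo)\le1$. For large $k$ it contains $uo_k$, which by (ii) is adjacent or equal to $o_k\in\Omega_R$.

\emph{Step 4: translates of the line end in $\Omega_R$.} By Steps 1--3, $s\Omega_{R+1}\subset\Omega_R$ for every $s\in S$ and $R\geq 1$. By induction $g\Omega_{R+m}\subset\Omega_R$ if $|g|_S=m$. Hence for every $g\in G$ we have $go_k\in\Omega_R$ as soon as $|k|>\lambda(R+|g|_S)$.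

\emph{Step 5: far vertices.} Let $v=go$ with $d(v,o)>(1+\lambda)R$. Suppose that $go_k$ and $go_{-l}$ both lie in $B_R(o)$ for some $k,l\ge0$. Then $(k+l)/\lambda\le d(go_k,go_{-l})\le2R$, so $\min(k,l)\le\lambda R$. Since $d(v,go_{\pm j})\le j$ for $j\ge0$, this gives $d(v,o)\le\lambda R+R$, a contradiction. So one of the rays $(go_k)_{k\ge0}$, $(go_{-k})_{k\ge0}$ avoids $B_R(o)$. It starts at $v$ and, by Step 4, eventually lies in $\Omega_R$. Hence $v\in\Omega_R$.

\emph{Step 6: transfer to the Cayley graph.} Let $\pi(g)=go$. Every neighbor $v'$ of $go$ has the form $gauo$ with $a\in A$, $u\in U$. Indeed, let the edge be $\{g'o,g'uo\}$. If $go=g'o$, then $g'=ga$ and $v'=gauo$; if $go=g'uo$, then $g'u=ga$ and $v'=g'o=gau^{-1}o$. The path $g,ga,gau$ in the Cayley graph maps to $go,go,v'$. So an edge path in $\Gamma$ starting at $\pi(g)$ lifts to a path starting at $g$, with at most two letters per edge, whose vertices map to vertices of the given path. Two elements with the same image differ on the right by an element of $A$ and are at distance at most $1$. It follows that $|g|_S\le2d(o,go)+1$ and that the preimage of a connected set of vertices is connected. If $|g|_S>2(1+\lambda)R+1$,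 then $d(o,go)>(1+\lambda)R$, so $g\in\pi^{-1}(\Omega_R)$. This set is connected, and it avoids $B_R(1)$ because $|h|_S\ge d(o,ho)$.
\end{proof}

\begin{remark}
For $G=\mathbb Z$, $A=\{0\}$, $U=\{\pm1\}$, conditions (i)--(iii) hold with $\lambda=1$ and $\Gamma$ is a line; so (iv) is what excludes two ends. Example~\ref{ex:model} satisfies all four conditions with $\lambda=1$. Take for $G$ the permutations $g$ of $\mathbb Z$ with $go\triangle o$ finite, $A=\operatorname{Sym}(o)\times\operatorname{Sym}(\mathbb Z\setminus o)$, $t(i)=i+1$ and $U=\{t^{\pm1}\}$. Any pair $(X,X\setminus\{x\})$ is the image of $(o_0,o_1)$ under an element of $G$, so the edges are those of the coset graph; the first factor of $A$ fixes $o_k$ for $k\le0$ and the second fixes $o_k$ for $k\ge0$.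
\end{remark}

\section{Tools from the topology of surfaces}\label{sec:tools}

\subsection{The classification theorem}

We also consider connected oriented surfaces $Q$ with finitely many boundary components, all of them circles. Their ends and non-planar ends are defined as for $\Sigma$. Such a $Q$ has infinite genus if and only if it has a non-planar end, and genus is additive when two surfaces are glued along one boundary circle. If $W\subset\Sigma$ is a subsurface with compact frontier, we identify $\operatorname{End}(W)$ with the clopen set of ends of $\Sigma$ that lie in $W$. The notions of isomorphism and copy extend to \emph{marked spaces}, that is, pairs $(X,X_{np})$ of a compact metrizable totally disconnected space and a closed subset; $X\sqcup Y$ is the abstract disjoint union, and $nX$ is the disjoint union of $n$ copies of $X$.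

\begin{theorem}[Ker\'ekj\'art\'o--Richards]\label{thm:KR}
Let $Q,Q'$ be connected oriented surfaces of the same genus, possibly infinite, with finitely many boundary components, all circles. Every isomorphism $\operatorname{End}(Q)\to\operatorname{End}(Q')$, together with any bijection of boundary circles, is induced by an orientation-preserving homeomorphism $Q\to Q'$. Its boundary values may be any prescribed homeomorphisms that preserve the boundary orientations. Moreover, every marked space $X$ is the end space of such a surface with any given number of boundary circles and any given genus that is infinite exactly when $X_{np}\ne\emptyset$.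
\end{theorem}

The version with boundary follows from Richards' theorem for surfaces without boundary. Cap each circle with a once-punctured disc and extend the isomorphism to the new isolated planar ends by the given bijection. Richards' theorem realizes it by a homeomorphism. The orientation can be corrected, because the normal form, a sphere minus a subset of the equator with handles attached symmetrically, has a reflection fixing all ends. Then isotope the map so that it respects the punctured discs, and adjust it in collars of the boundary, using that two orientation-preserving homeomorphisms of circles are isotopic. The normal form with open discs removed gives the existence statement.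

In the definition of Mann and Rafi, the copy in the relation $y\preceq x$ must be the image of a neighborhood of $y$ under an element of $G$. This gives the same relation. Let $\varphi$ be an isomorphism from a clopen neighborhood $V$ of $y$ onto a copy in a neighborhood $O$ of $x$. If $\varphi(y)=y$, then $y\in O$ and the identity will do. Otherwise shrink $V$ until $V\cap\varphi(V)=\emptyset$, exchange $V$ and $\varphi(V)$ by $\varphi^{\pm1}$, fix all other ends, and realize this automorphism of $E$ by Theorem~\ref{thm:KR}.

\subsection{The preorder, displacement, open subgroups}

The relation $\preceq$ is transitive, since a copy in a copy is a copy. We use the following facts.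
\begin{enumerate}
\item[(O1)] If an isomorphism $\varphi$ of clopen subsets of $E$ sends $z$ to $z'$, then $z\sim z'$: a small clopen neighborhood $O$ of $z'$ is a copy of the neighborhood $\varphi^{-1}(O)$ of $z$, and symmetrically. In particular every homeomorphism of $\Sigma$ preserves each class $E(x)$ and the set of maximal ends.
\item[(O2)] If $V$ is a stable neighborhood of $x$, then every clopen neighborhood $V''\subset V$ of $x$ is stable, because a copy of $V$ contains a copy of $V''$; and every $z\in V$ satisfies $z\preceq x$, because $V$ is a neighborhood of $z$.
\item[(O3)] If $y\in E_{np}$ and $y\preceq x$, then $x\in E_{np}$: every neighborhood of $x$ meets the closed set $E_{np}$.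
\end{enumerate}
Hypothesis (H3) is used in the following form.
\begin{enumerate}
\item[(D)] For every compact connected subsurface $K$ there is a homeomorphism $f$ of $\Sigma$, possibly reversing orientation, with $f(K)\cap K=\emptyset$.
\end{enumerate}
If subsurfaces are required to have essential and pairwise non-parallel boundary curves, one obtains (D) by enlarging $K$, adding the complementary discs, once-punctured discs and annuli, and displacing the resulting finite-type subsurface. Hypothesis (H4) is used in the following form.
\begin{enumerate}
\item[(U)] If $G$ is the union of an increasing sequence of open subgroups $G_n$, then $G=G_m$ for some $m$.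
\end{enumerate}
Indeed, a CB generating set lies in $(FG_1)^k$ with $F$ finite, and $F\subset G_m$ for some $m$.

\subsection{Curves, regions and chains}\label{sub:chains}

Let $e_+\ne e_-$ be two ends of $\Sigma$ permuted by all homeomorphisms, and let $G^0\le G$ be the subgroup of index at most $2$ that fixes both. A \emph{curve} is a simple closed curve $c$ that separates $e_-$ from $e_+$. Its closed sides are $\Sigma_-(c)\ni e_-$ and $\Sigma_+(c)\ni e_+$, and we orient $c$ as the boundary of $\Sigma_-(c)$. We write $c<c'$ if $c'$ lies in the interior of $\Sigma_+(c)$. Then the connected set $\Sigma_-(c)$ misses $c'$ and contains $e_-$, so $\Sigma_-(c)\subset\Sigma_-(c')$. Hence $<$ is transitive. The \emph{region} $[c,c']=\Sigma_+(c)\cap\Sigma_-(c')$ is what is left of $\Sigma_+(c)$ after cutting off $\Sigma_+(c')$ along the single circle $c'$; it is a connected surface with boundary $c\cup c'$, and its ends form a compact clopen subset of $E\setminus\{e_\pm\}$. If $c<c'<c''$, then $[c,c'']=[c,c']\cup[c',c'']$.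

Two curves are \emph{isotopic} if a homeomorphism isotopic to the identity carries one to the other. We use the same letter for an orientation-preserving homeomorphism and its class in $G$, and for a curve and its isotopy class. A class that fixes the isotopy class of $c$ has a representative that preserves $c$.

Let $P$ be a connected oriented surface, not an annulus, with a left and a right boundary circle. The \emph{chain over $P$} is obtained from copies $P_n$ of $P$, $n\in\mathbb Z$, by gluing the right circle of $P_{n-1}$ to the left circle of $P_n$, by the same map for all $n$ and compatibly with orientations; the resulting circle is $c_n$. Its end space consists of the sets $\operatorname{End}(P_n)$ and two more ends $e_\pm$, to which these sets converge as $n\to\pm\infty$. If $P$ has genus $0$, then the chain has genus $0$; otherwise it has infinite genus and $e_\pm$ are non-planar. We have $P_n=[c_n,c_{n+1}]$, and every compact set lies in some $[c_{-m},c_m]$. The \emph{shift} $t$ maps $P_n$ to $P_{n+1}$ and $c_n$ to $c_{n+1}$. There is also a \emph{flip} $\sigma$ with $\sigma(c_n)=c_{-n}$ that exchanges $e_+$ and $e_-$: choose orientation-reversing homeomorphisms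 $c_n\to c_{-n}$; they preserve the boundary orientations for $P_n\to P_{-n-1}$, since left and right circles are exchanged, so Theorem~\ref{thm:KR} extends them over each block. By Theorem~\ref{thm:KR}, Jacob's ladder is the chain over the two-holed torus. The bi-infinite flute is the chain over the once-punctured annulus.

\section{The end space under hypothesis (H)}\label{sec:ends}

Assume (H) and put $E^\circ=E\setminus\{e_+,e_-\}$. By (O1) all homeomorphisms permute $\{e_+,e_-\}$. The goal of this section is a normal form for compact clopen subsets of $E^\circ$, which will show that $\Sigma$ can be cut into identical blocks.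

\subsection{Displacement is translation}

A compact connected subsurface $K$ is a \emph{wall} if $e_+$ and $e_-$ lie in different components $W_+$, $W_-$ of $\Sigma\setminus K$. In an exhaustion by compact connected subsurfaces all large members are walls, and their components $W_\pm$ shrink to $e_\pm$. For any component $W$ of $\Sigma\setminus K$, the set $\Sigma\setminus W$ is connected: it is the union of $K$ and the closures of the other components, each of which meets $K$.

\begin{lemma}\label{lem:translate}
Let $K$ be a wall. There is a homeomorphism $f$ fixing $e_+$ and $e_-$, possibly reversing orientation, with $f(\Sigma\setminus W_-)\subset W_+$ and $f^{-1}(\Sigma\setminus W_+)\subset W_-$.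
\end{lemma}

\begin{proof}
The two inclusions are equivalent: taking complements, both say $\Sigma\setminus W_+\subset f(W_-)$.

First, $K$ is displaced by some $f$ fixing $e_\pm$. Let $f_1$ displace $K$, by (D). If $f_1$ exchanges $e_\pm$, let $K'$ be a compact connected subsurface containing $K\cup f_1(K)$ and let $f_2$ displace $K'$. If $f_2$ fixes $e_\pm$, take $f=f_2$. Otherwise take $f=f_2f_1$, which fixes $e_\pm$ and maps $K$ into $f_2(K')$, a set disjoint from $K'\supset K$.

Let $W$ be the component of $\Sigma\setminus K$ containing $f(K)$. The connected set $\Sigma\setminus W$ misses $f(K)$, so it lies in one component of $\Sigma\setminus f(K)$. The ends $e_+$ and $e_-$ lie in the different components $f(W_+)$ and $f(W_-)$. If $W\ne W_\pm$, then $\Sigma\setminus W$ contains neighborhoods of both ends, which is impossible. If $W=W_+$, then $\Sigma\setminus W_+$ contains a neighborhood of $e_-$, so $\Sigma\setminus W_+\subset f(W_-)$, as required. If $W=W_-$, then likewise $\Sigma\setminus W_-\subset f(W_+)$, that is, $f^{-1}(\Sigma\setminus W_-)\subset W_+$, and $f^{-1}$ is the required map.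
\end{proof}

\begin{corollary}\label{cor:translate}
\begin{enumerate}
\item[(a)] The genus of $\Sigma$ is $0$ or $\infty$, and if it is $\infty$, then $e_\pm\in E_{np}$.
\item[(b)] For every compact clopen $C\subset E^\circ$ and every neighborhood $O$ of $e_+$, or of $e_-$, there is $f\in G^0$ with $f(C)\subset O$.
\item[(c)] Every $z\in E^\circ$ satisfies $z\prec e_+$ and $z\prec e_-$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If the genus is positive, every large wall $K$ has positive genus, and Lemma~\ref{lem:translate} gives $f(K)\subset W_+$ and $f^{-1}(K)\subset W_-$. So arbitrarily small neighborhoods of $e_\pm$ have positive genus; the ends $e_\pm$ are non-planar and the genus is infinite.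

(b) Let $O$ be a neighborhood of $e_+$. Take a wall with $C\cap\operatorname{End}(W_-)=\emptyset$ and $\operatorname{End}(W_+)\subset O$. The map $f$ of Lemma~\ref{lem:translate} sends $C\subset\operatorname{End}(\Sigma\setminus W_-)$ into $\operatorname{End}(W_+)$. If $f$ reverses orientation, Theorem~\ref{thm:KR} provides an orientation-preserving homeomorphism with the same action on $E$. For $e_-$, take a wall with $C\cap\operatorname{End}(W_+)=\emptyset$ and $\operatorname{End}(W_-)\subset O$, and use $f^{-1}$.

(c) Apply (b) to a compact clopen neighborhood of $z$ in $E^\circ$ to get $z\preceq e_\pm$. If $z\sim e_+$ or $z\sim e_-$, then $z$ is a third maximal end, against (H2).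
\end{proof}

Property (D) is what makes the two maximal ends look alike. The surface with one non-planar end and one puncture is stable and both its ends are maximal, being incomparable, but (a) fails for it.

\subsection{Finitely many types below the maximal ends}

The space $E^\circ$ need not be compact, so new local types of ends might keep appearing as one approaches $e_\pm$. CB generation rules this out. We fix a cut $B$ between $e_+$ and $e_-$ and filter $G$ by the types of ends that an element transports across the cut; by (U) the filtration stops, while by Corollary~\ref{cor:translate}(b) every end of $E^\circ$ can be transported.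

\begin{lemma}\label{lem:compact}
There is a compact clopen set $D_*\subset E^\circ$ such that every point of $E^\circ$ has a clopen neighborhood with a copy in $D_*$.
\end{lemma}

\begin{proof}
Fix a clopen set $B$ with $e_+\in B$, $e_-\notin B$, and compact clopen sets $D_1\subset D_2\subset\cdots$ with union $E^\circ$. Let $J_n$ be the family of compact clopen sets $C\subset E^\circ$ each of whose points has a clopen neighborhood with a copy in $D_n$. Then $J_n$ is closed under clopen subsets, finite unions and the action of $G$. Also $J_n\subset J_{n+1}$, and every compact clopen $C\subset E^\circ$ lies in some $D_n$, hence belongs to $J_n$. For clopen $X,Y\subset E$ write $X\approx_nY$ if $X\triangle Y\in J_n$. This is a $G$-invariant equivalence relation, transitive because $X\triangle Z\subset(X\triangle Y)\cup(Y\triangle Z)$, and it is compatible with complements because these do not change symmetric differences. Let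
\[
G_n=\{g\in G:\ gB\approx_nB\ \text{ or }\ gB\approx_nE\setminus B\}.
\]
This is the stabilizer of the unordered pair formed by the $\approx_n$-classes of $B$ and $E\setminus B$, hence a subgroup. It is open: by compactness of $E$ there is a compact connected subsurface $K$ each of whose complementary components has its ends all in $B$ or all in $E\setminus B$; a homeomorphism that is the identity on $K$ preserves each complementary component, so $\mathcal V_K$ stabilizes $B$ and lies in $G_n$. The $G_n$ increase. If $g\in G^0$ then $gB\triangle B$ misses $e_\pm$, and otherwise $gB\triangle(E\setminus B)$ does; such a set is compact clopen in $E^\circ$ and so lies in some $J_n$. Thus $\bigcup_nG_n=G$, and $G=G_m$ for some $m$ by (U).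

For $f\in G^0$ the set $f^{-1}B\triangle(E\setminus B)$ contains $e_+$ and is not in $J_m$; since $f^{-1}\in G_m$, we get $f^{-1}B\triangle B\in J_m$. Let $C\subset E^\circ$ be compact clopen. By Corollary~\ref{cor:translate}(b) there are $f,f'\in G^0$ with $f(C\setminus B)\subset B$ and $f'(C\cap B)\subset E\setminus B$. Then $C\setminus B\subset f^{-1}B\setminus B$ and $C\cap B\subset B\setminus f'^{-1}B$, so both pieces, and hence $C$, belong to $J_m$. Take $D_*=D_m$.
\end{proof}

\begin{remark}\label{rem:H4}
Hypothesis (H4) is not used again. Everything that follows holds under (H1), (H2), (D) and the conclusion of Lemma~\ref{lem:compact}.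
\end{remark}

Stability now turns the compactness of $D_*$ into finiteness.

\begin{lemma}\label{lem:types}
There are pairwise inequivalent ends $x_1,\dots,x_r\in E^\circ$, $r\ge0$, maximal in $E^\circ$, such that every $z\in E^\circ$ satisfies $z\preceq x_i$ for some $i$. The immediate predecessors of $e_+$, and those of $e_-$, are exactly the points of $\bigcup_iE(x_i)$. Each $E(x_i)$ is a closed subset of $E^\circ$ that accumulates at both $e_+$ and $e_-$, and it is either discrete or has no isolated point.
\end{lemma}

\begin{proof}
By (H1), (O2) and compactness, $D_*$ is covered by finitely many stable neighborhoods $V_{y_l}\subset D_*$ of points $y_l$. By Lemma~\ref{lem:compact} and (O1), each $z\in E^\circ$ is equivalent to a point of some $V_{y_l}$, so $z\preceq y_l$ by (O2). Let the $x_i$ represent the maximal classes of the finite preordered set $\{y_l\}$; every $y_l$, and hence every $z\in E^\circ$, lies below some $x_i$. If $x_i\preceq z$ with $z\in E^\circ$, then $x_i\preceq z\preceq y_l$ for some $l$, so $y_l\preceq x_i$ and $z\preceq x_i$. Thus $x_i$ is maximal in $E^\circ$, and every maximal element of $E^\circ$ is equivalent to some $x_i$.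

The set $\{z: z\prec e_+\}$ contains $E^\circ$ by Corollary~\ref{cor:translate}(c), and it does not contain $e_-$, which is maximal. So it equals $E^\circ$, and the immediate predecessors of $e_+$ are the maximal elements of $E^\circ$. The same argument applies to $e_-$.

We have $E(x_i)\subset E^\circ$ by Corollary~\ref{cor:translate}(c). If $y\in E^\circ$ is a limit of points of $E(x_i)$, then every neighborhood of $y$ is a neighborhood of some $x'\sim x_i$ and so contains a copy of a neighborhood of $x_i$. Hence $x_i\preceq y$, and $y\sim x_i$ by maximality. Accumulation at $e_\pm$ follows from Corollary~\ref{cor:translate}(b) and (O1). Finally, let $x\in E(x_i)$ have a clopen neighborhood $O$ with $O\cap E(x_i)=\{x\}$, and let $y\in E(x_i)$. Some neighborhood of $y$ has a copy in $O$, and by (O1) its points in $E(x_i)$ map injectively to $\{x\}$. So $y$ is isolated in $E(x_i)$.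
\end{proof}

Order the $x_i$ so that $E(x_i)$ is discrete exactly for $i\le p$. Thus $\Sigma$ has no discrete-type ends if and only if $p=0$. Fix stable neighborhoods $V_i\subset E^\circ$ of $x_i$, with $V_i\cap E(x_i)=\{x_i\}$ for $i\le p$. Then:
\begin{enumerate}
\item[(V1)] $V_i\cap E(x_k)=\emptyset$ for $k\ne i$. A point of the intersection would give $x_k\preceq x_i$ by (O2), hence $x_k\sim x_i$ by maximality.
\item[(V2)] Every neighborhood of a point of $E(x_i)$ contains a copy of $V_i$. It contains a copy of a neighborhood of $x_i$, which we may shrink into $V_i$, and which contains a copy of $V_i$ by stability.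
\end{enumerate}

\subsection{Normal form of full sets}

The sets $V_i$ swallow everything of smaller complexity, by a Hilbert hotel argument.

\begin{lemma}\label{lem:absorb}
Let $1\le l\le r$ and let $X\subset E$ be a clopen set with a copy in $V_l$. If $l\le p$, assume that $X\cap E(x_l)=\emptyset$. Then $V_l\sqcup X\cong V_l$.
\end{lemma}

\begin{proof}
We claim that every neighborhood $O$ of $x_l$ contains a copy of $X$ that misses $x_l$. If $l\le p$, then $O$ contains a copy of $V_l$ by (V2), hence a copy of $X$, and this copy misses $E(x_l)$ by (O1). If $l>p$, then $O\setminus\{x_l\}$ is a neighborhood of some other point of $E(x_l)$, so it contains a copy of $V_l$ by (V2), hence of $X$.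

Let $O_1\supset O_2\supset\cdots$ be a neighborhood basis of $x_l$ in $V_l$. Choose inductively copies $X_n\subset O_n\setminus(X_1\cup\dots\cup X_{n-1})$ of $X$ missing $x_l$; this is possible because the earlier copies are closed and miss $x_l$. Define $V_l\sqcup X\to V_l$ by isomorphisms $X\to X_1\to X_2\to\cdots$ and by the identity outside $\bigcup X_n$. This is a bijection that respects the markings. It is continuous at $x_l$ because the $X_n$ converge to $x_l$, and every other point has a neighborhood contained in $X$, in one $X_n$, or in the complement of all of them. A continuous bijection of compact Hausdorff spaces is a homeomorphism.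
\end{proof}

For $l>p$ this gives $V_l\sqcup V_l\cong V_l$: copies of $V_l$ cannot be counted. For $i\le p$ they can. For a compact clopen $C\subset E^\circ$ and $i\le p$, let $n_i(C)=|C\cap E(x_i)|$, which is finite because $E(x_i)$ is closed and discrete in $E^\circ$. Call $C$ \emph{full} if it meets $E(x_i)$ for every $1\le i\le r$; this guarantees that every absorbing set is present.

\begin{lemma}\label{lem:normal}
If $C$ is full, then $C\cong\bigsqcup_{i\le p}n_i(C)\,V_i\sqcup\bigsqcup_{j>p}V_j$.
\end{lemma}

\begin{proof}
Let $Y\subset C$ be the finite set formed by all points of $C\cap E(x_i)$ for $i\le p$ and one point of $C\cap E(x_j)$ for each $j>p$. Choose disjoint clopen neighborhoods $O_y\subset C$ of the points $y\in Y$, with $O_y\cap E(x_i)=\{y\}$ if $y\in E(x_i)$ and $i\le p$. By (V2), $O_y$ contains a copy of the corresponding $V_i$. For $i\le p$ this copy contains a point of $E(x_i)$ by (O1), so it contains $y$. Hence the complement $C'$ in $C$ of all these copies misses $E(x_i)$ for $i\le p$, and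
\[
C\cong\bigsqcup_{i\le p}n_i(C)\,V_i\sqcup\bigsqcup_{j>p}V_j\sqcup C' .
\]
Each $z\in C'$ satisfies $z\preceq x_l$ for some $l$, so it has a clopen neighborhood $X_z\subset C'$ with a copy in $V_l$. By compactness $C'$ is a finite disjoint union of clopen subsets of sets $X_z$. Each piece satisfies the hypotheses of Lemma~\ref{lem:absorb} for the corresponding $l$, and $V_l$ occurs in the decomposition because $C$ is full. Absorb the pieces one at a time.
\end{proof}

\section{The chain decomposition and a generating set}\label{sec:chain}

\subsection{What can be counted}

Lemma~\ref{lem:normal} says that the end space of a region, if full, is determined by the numbers $n_i$. The genus of a region is one more invariant, but only if it can be finite and positive. Put $\varepsilon=1$ if $\Sigma$ has infinite genus and $E_{np}=\{e_+,e_-\}$, and $\varepsilon=0$ otherwise. By Corollary~\ref{cor:translate}(a), exactly one of three cases occurs: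
\begin{enumerate}
\item[(G1)] $\varepsilon=1$; all ends of a region are planar, so regions have finite genus;
\item[(G2)] $\Sigma$ has genus $0$;
\item[(G3)] some $y\in E^\circ$ is non-planar; then $y\preceq x_i$ for some $i$, so $E(x_i)\subset E_{np}$ by (O3), and every full set contains non-planar ends.
\end{enumerate}
Let $I=\{1,\dots,p\}$ if $\varepsilon=0$ and $I=\{0,1,\dots,p\}$ if $\varepsilon=1$, and let $q=|I|=p+\varepsilon$. For a region $Q$ define $\nu(Q)\in\mathbb Z_{\ge0}^I$ by $\nu_i(Q)=n_i(\operatorname{End}(Q))$ for $i\ge1$ and $\nu_0(Q)=\operatorname{genus}(Q)$. The vector $\nu$ is additive under concatenation of regions. Call $Q$ \emph{full} if its end space is full. Orientation-preserving homeomorphisms fixing $e_\pm$ preserve $<$, the orientations of curves, $\nu$ and fullness. Let $\mathbf 1=(1,\dots,1)$ and let $\mathbf e_j$, $j\in I$, be the standard basis vectors. Case (1) of Theorem~\ref{thm:B} is the case $q=0$, in which nothing can be counted.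

\begin{example}\label{ex:chains}
Let $\Sigma$ be the chain over $P$. Powers of $t$ displace every compact set, so (D) holds; they carry $\operatorname{End}(P_n)$ to $\operatorname{End}(P_0)$, so Lemma~\ref{lem:compact} holds with $D_*=\operatorname{End}(P_0)$; and they show that $\operatorname{End}(\Sigma_\pm(c_0))$ is a stable neighborhood of $e_\pm$ and that $z\preceq e_\pm$ for $z\ne e_\pm$. The flip gives $e_+\sim e_-$, so $e_\pm$ lie above all ends. By Remark~\ref{rem:H4}, our results apply if $\Sigma$ has infinite type, the ends of $P$ have stable neighborhoods, and $e_+\not\preceq z$ for $z\in\operatorname{End}(P)$. Recall that a nonempty clopen subset of a Cantor set is a Cantor set.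
\begin{itemize}
\item Jacob's ladder: $P$ has no ends, and $r=p=0$, $\varepsilon=1$, $q=1$.
\item The flute: $z$ is isolated and $e_+$ is not, and $r=p=1$, $\varepsilon=0$, $q=1$.
\item $P$ of genus $1$ with one puncture: $r=p=1$, $\varepsilon=1$, $q=2$.
\item $P$ of genus $1$ with a Cantor set of planar ends: $e_+\not\preceq z$ by (O3), and $r=1$, $p=0$, $\varepsilon=1$, $q=1$.
\item $P$ with end space the disjoint union of a Cantor set of planar ends and a Cantor set of non-planar ends: neighborhoods of $e_+$ contain ends of both kinds and small neighborhoods of $z$ do not, and $r=2$, $p=0$, $\varepsilon=0$, $q=0$.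
\end{itemize}
\end{example}

\begin{lemma}\label{lem:regions}
Let $[c,c']$ and $[b,b']$ be full regions with the same $\nu$. Any orientation-preserving homeomorphisms $c\to b$ and $c'\to b'$ extend to an orientation-preserving homeomorphism $[c,c']\to[b,b']$.
\end{lemma}

\begin{proof}
The end spaces are isomorphic by Lemma~\ref{lem:normal}. The genera agree: they are recorded by $\nu$ in case (G1), they are $0$ in case (G2), and they are infinite in case (G3). Apply Theorem~\ref{thm:KR}.
\end{proof}

\begin{lemma}\label{lem:move}
Let $c<d$ and $c<d'$ be curves such that $[c,d]$ and $[c,d']$ are full with the same $\nu$, and suppose that $f(d)=d'$ for an orientation-preserving homeomorphism $f$ fixing $e_\pm$. Then there is an orientation-preserving homeomorphism $h$ that is the identity on $\Sigma_-(c)$ and has $h(d)=d'$.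
\end{lemma}

\begin{proof}
Let $h$ be the identity on $\Sigma_-(c)$, let it be $f$ on $\Sigma_+(d)$, which $f$ maps onto $\Sigma_+(d')$, and on $[c,d]$ let it be the extension of these boundary values given by Lemma~\ref{lem:regions}.
\end{proof}

\subsection{The model}

Let $P$ be a surface with two boundary circles, end space $\bigsqcup_{i\le r}V_i$, and genus $1$, $0$, $\infty$ in cases (G1), (G2), (G3) respectively; it exists by Theorem~\ref{thm:KR}. It is not an annulus: if $r=0$, then $E=\{e_\pm\}$, and $\Sigma$, being of infinite type, has positive genus, so that case (G1) holds and $\Sigma$ is Jacob's ladder.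

\begin{proposition}\label{prop:model}
$\Sigma$ is homeomorphic to the chain over $P$, with $e_\pm$ corresponding to the two ends of the chain so named. Each block $P_n=[c_n,c_{n+1}]$ is full with $\nu(P_n)=\mathbf 1$.
\end{proposition}

\begin{proof}
We partition $E^\circ$ into full compact clopen sets $C_n$, $n\in\mathbb Z$, that converge to $e_\pm$ as $n\to\pm\infty$ and have $n_i(C_n)=1$ for $i\le p$. The perfect classes only have to be met, so we treat them first; then we redistribute the discrete-type ends.

Choose decreasing clopen neighborhood bases $(B_k)_{k\geq 0}$ of $e_+$ and $(B_k')_{k\geq 0}$ of $e_-$ with $B_0'=E\setminus B_0$. Each $B_k$ contains a point of $E(x_j)$ for every $j>p$, by Lemma~\ref{lem:types}, and these finitely many points lie outside $B_{k'}$ for large $k'$. So after passing to subsequences that keep $B_0$ and $B'_0$, the sets $C'_k=B_k\setminus B_{k+1}$ and $C'_{-k-1}=B'_k\setminus B'_{k+1}$, $k\ge0$, meet all $E(x_j)$, $j>p$. They partition $E^\circ$ and converge to $e_\pm$.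

For $i\le p$ the sets $E(x_i)\cap B_0$ and $E(x_i)\cap B_0'$ are infinite and have finitely many points in each $C'_m$. Enumerate the first as $(y_{i,n})_{n\ge0}$ and the second as $(y_{i,n})_{n<0}$; then $y_{i,n}\to e_\pm$ as $n\to\pm\infty$. Each $C'_m$ contains finitely many of the points $y_{i,n}$, and the sets $E(x_k)$ are closed in $E^\circ$ and pairwise disjoint. So there are pairwise disjoint clopen sets $O_{i,n}\ni y_{i,n}$, each inside the set $C'_m$ that contains $y_{i,n}$, with $O_{i,n}\cap E(x_i)=\{y_{i,n}\}$ and $O_{i,n}\cap E(x_k)=\emptyset$ for $k\ne i$. Put
\[
C_n=\Big(C'_n\setminus\bigcup_{i,m}O_{i,m}\Big)\cup\bigcup_{i\le p}O_{i,n}.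
\]
Only finitely many $O_{i,m}$ meet $C'_n$, so $C_n$ is compact clopen. The $C_n$ partition $E^\circ$. They converge to $e_\pm$, because $O_{i,n}$ lies in some $C'_m$ with $m\to\pm\infty$ as $n\to\pm\infty$. They meet each $E(x_j)$, $j>p$, because the removed sets miss it, and $C_n\cap E(x_i)=\{y_{i,n}\}$ for $i\le p$.

By Lemma~\ref{lem:normal}, $C_n\cong\bigsqcup_{i\le r}V_i\cong\operatorname{End}(P_n)$. These isomorphisms, with $e_\pm\mapsto e_\pm$, form a homeomorphism from $E$ to the end space of the chain, continuous at $e_\pm$ by the convergence of the $C_n$. In case (G2) both surfaces have genus $0$; in the other cases both have infinite genus and $e_\pm$ are non-planar in both. Theorem~\ref{thm:KR} gives the homeomorphism. The last statement holds because $\operatorname{End}(P_n)=C_n$ and $P$ has genus $1$ if $\varepsilon=1$.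
\end{proof}

From now on $\Sigma=\bigcup_nP_n$, with $c_n$, $t$, $\sigma$ as in Section~\ref{sub:chains}. Let $A=\operatorname{Stab}_G(c_0)$ and $A^0=A\cap G^0$. Let $A_+$ be the subgroup of classes with a representative that is the identity on $\Sigma_-(c_0)$, and $A_-$ the subgroup of classes with a representative that is the identity on $\Sigma_+(c_0)$. The classes with a representative that is the identity on $\Sigma_-(c_n)$ form $t^nA_+t^{-n}$.

\begin{lemma}\label{lem:A}
We have $A^0=A_+A_-$, $A=A^0\cup\sigma A^0$ and $G=G^0\cup\sigma G^0$. The sets $A_+$, $A_-$, $A^0$, $A$ are CB.
\end{lemma}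

\begin{proof}
An element of $A^0$ has a representative that preserves $c_0$, its two sides and its orientation. After an isotopy in a collar it is the identity on $c_0$, and then it is the product of its restrictions to the two sides, each extended by the identity. The other two equalities hold because $\sigma\in A$ exchanges $e_\pm$.

Let $\mathcal V$ be an identity neighborhood. It contains $\mathcal V_K$ for a compact $K$, and $K\subset[c_{-m},c_m]$ for some $m$. Then $t^mA_+t^{-m}$ and $t^{-m}A_-t^m$ lie in $\mathcal V$. With $F=\{t^m,t^{-m}\}$ we get $A_\pm\subset t^{\mp m}\mathcal Vt^{\pm m}\subset(F\mathcal V)^2$. Products and finite unions of CB sets are CB.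
\end{proof}

To write $g\in G^0$ in terms of generators, we compare the curve $gc_0$ with a curve far to its left. For all large $n$, the curve $gc_0$ lies in the interior of $\Sigma_+(c_{-n+1})$. Then
\begin{equation}\label{eq:Qn}
Q_n=[c_{-n},gc_0]\supset P_{-n}
\end{equation}
is a full region, all coordinates of $\nu(Q_n)$ are at least $1$, and $\nu(Q_{n+1})=\nu(Q_n)+\mathbf 1$. If a word $v\in G^0$ in the generators satisfies $c_{-n}<vc_0$, and $[c_{-n},vc_0]$ is full with the same $\nu$ as $Q_n$, then Lemma~\ref{lem:move}, with $f=gv^{-1}$, gives $h\in t^{-n}A_+t^n$ with $hvc_0=gc_0$. Therefore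
\begin{equation}\label{eq:decomp}
g\in t^{-n}A_+t^n\;v\;A^0 .
\end{equation}

\subsection{The bounded case}

\begin{proposition}\label{prop:CB}
If $q=0$, then $G$ is CB.
\end{proposition}

\begin{proof}
The condition on $\nu$ is empty. For $n\ge1$ the regions $[c_0,c_1]$ and $[c_0,c_n]$ are full, so Lemma~\ref{lem:move}, with $f=t^{n-1}$, gives $a\in A_+$ with $atc_0=t^nc_0$. Hence $t^n\in A_+tA^0$ and $t^{-n}\in A^0t^{-1}A_+$: the powers of the shift are bounded. For $g\in G^0$ and large $n\ge1$, the region $[c_{-n},c_0]$ is full, so \eqref{eq:decomp} holds with $v=1$. Thus $G^0\subset(A^0t^{-1}A_+)\,A_+\,(A_+tA^0)\,A^0$, a product of finitely many CB sets, and $G=G^0\cup\sigma G^0$ is CB.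
\end{proof}

\subsection{Generators in the unbounded case}

Let $q\ge1$. Powers of $t$ produce the regions $[c_{-n},c_j]$, whose vectors $\nu$ are multiples of $\mathbf 1$. If $q=1$ these are all vectors, and we put $U=\{t,t^{-1}\}$. If $q\ge2$ we need elements that shift the different counts by different amounts. Since Lemma~\ref{lem:regions} classifies only full regions, we let each new generator sweep out a whole block together with one extra unit of one count.

Let $q\ge2$ and $j\in I$. We cut $P_1$ along a curve $d_j$ with $c_1<d_j<c_2$ into pieces $P'=[c_1,d_j]$ and $P''=[d_j,c_2]$ of the following types.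
\begin{itemize}
\item If $j=0$, then $P'$ is a two-holed torus, and $P''$ has genus $0$ and end space $\bigsqcup_{i\le r}V_i$.
\item If $j\ge1$, then $P'$ has end space $V_j$ and $P''$ has end space $\bigsqcup_{i\ne j}V_i$. If $\varepsilon=1$, the genera are $0$ and $1$. If $\varepsilon=0$, each piece has genus $\infty$ or $0$ according to whether or not it has a non-planar end.
\end{itemize}
Surfaces $P'$, $P''$ of these types exist by Theorem~\ref{thm:KR}. Their union along one circle has the end space and the genus of $P$: in case (G3) some $V_i$ has a non-planar end, so one piece has infinite genus. By Theorem~\ref{thm:KR} the union is homeomorphic to $P_1$, respecting left and right circles, and this defines $d_j$. By (V1) and (O1), $\nu(P')=\mathbf e_j$; and $P''$ meets $E(x_k)$ for all $k>p$.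

Put $d_j^n=t^nd_j\subset P_{n+1}$. The region $[d_j^n,d_j^{n+1}]=t^nP''\cup t^{n+1}P'$ has $\nu=(\mathbf 1-\mathbf e_j)+\mathbf e_j=\mathbf 1$, so it meets $E(x_i)$ for $i\le p$, and it meets $E(x_k)$ for $k>p$; it is full. These regions cover $\Sigma$. Choose orientation-preserving homeomorphisms $c_n\to d^n_j$ and extend them over $P_n\to[d_j^n,d_j^{n+1}]$ by Lemma~\ref{lem:regions}. The result is $u_j\in G^0$ with
\begin{equation}\label{eq:u}
u_jc_n=d_j^n=t^nu_jc_0\quad(n\in\mathbb Z),\qquad [c_0,u_jc_0]=P_0\cup P'\ \text{ full with }\ \nu=\mathbf 1+\mathbf e_j .
\end{equation}
Put $U=\{t^{\pm1}\}\cup\{u_j^{\pm1}:j\in I\}$.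

\begin{proposition}\label{prop:gen}
Let $q\ge1$. Then $S=A\cup U$ is a CB generating set of $G$. In the coset graph $\Gamma$, with vertex set $G/A=Gc_0$ and $o_n=c_n$, conditions \textup{(ii)} and \textup{(iii)} of Proposition~\ref{prop:criterion} hold.
\end{proposition}

\begin{proof}
The set $S$ is CB by Lemma~\ref{lem:A}. Since $G=G^0\cup\sigma G^0$ and $\sigma\in A$, it suffices to write $g\in G^0$ as a word in $S$. Let $\nu(Q_n)=(k_j)_{j\in I}$ with $Q_n$ as in \eqref{eq:Qn}, and put $\kappa=\min_jk_j\ge1$, $m_j=k_j-\kappa\ge0$ and $l=\kappa-\sum_jm_j$. Replacing $n$ by $n+1$ raises $\kappa$ by $1$ and does not change the $m_j$, so $l\ge0$ for large $n$. Let $s_1\cdots s_\kappa$ be the word $t^l\prod_ju_j^{m_j}$, the product taken in any order; it has $l+\sum_jm_j=\kappa$ letters, and it is $t^\kappa$ if $q=1$, since then the only $m_j$ is $0$. Put $v_i=t^{-n}s_1\cdots s_i\in G^0$. Then $v_{i-1}c_0<v_ic_0$, and $[v_{i-1}c_0,v_ic_0]=v_{i-1}[c_0,s_ic_0]$ is full, with $\nu=\mathbf 1$ if $s_i=t$ and $\nu=\mathbf 1+\mathbf e_j$ if $s_i=u_j$. Concatenating these $\kappa\ge1$ regions, we see that $v=v_\kappa$ satisfies $c_{-n}<vc_0$ and that $[c_{-n},vc_0]$ is full with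
\[
\nu=l\,\mathbf 1+\sum_jm_j(\mathbf 1+\mathbf e_j)=\kappa\,\mathbf 1+\sum_jm_j\mathbf e_j=\nu(Q_n).
\]
Now \eqref{eq:decomp} gives $g\in\langle S\rangle$.

(ii) We have $t^{\pm1}c_n=c_{n\pm1}$. By \eqref{eq:u}, $\{c_n,u_jc_n\}=\{t^nc_0,t^nu_jc_0\}$, so these vertices are adjacent or equal; applying $u_j^{-1}$, so are $u_j^{-1}c_n$ and $c_n$.

(iii) By Lemma~\ref{lem:A}, $A$ is generated by $A_+$, $A_-$ and $\sigma$. Elements of $A_+$ fix $c_k$ for $k\le0$, elements of $A_-$ fix $c_k$ for $k\ge0$, and $\sigma c_k=c_{-k}$.
\end{proof}

It remains to verify (i) and (iv). Both need a lower bound for the distance in $\Gamma$, which we obtain from a $G$-invariant function $\delta$ on pairs of vertices that satisfies the triangle inequality and is bounded on edges.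

\section{Counting handles}\label{sec:genus}

Let $p=0$ and $\varepsilon=1$. Then $q=1$, $U=\{t^{\pm1}\}$, the edges of $\Gamma$ are the pairs $\{gc_0,gc_1\}$, each block has genus $1$, and all ends other than $e_\pm$ are planar. Choose a one-holed torus $T_i$ in the interior of $P_i$ (Figure~\ref{fig:ladder}).

In Example~\ref{ex:model} the group permutes the integers, and a vertex is a set $X$ of them. Here $G$ does not permute the $T_i$, and a curve $gc_0$ may cross many of them, so there is no set of handles to the right of a curve. There is, however, a vector space on which $G$ acts and which is the direct sum of one plane for each handle, and each side of a curve determines a subspace. With $X_+=X$ and $X_-=\mathbb Z\setminus X$ we have $|X\triangle X'|=|X'_+\setminus X_+|+|X'_-\setminus X_-|$, and the linear analogue of $|X'\setminus X|$ is $\dim X'/(X'\cap X)$.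

\subsection{Homology modulo the radical}

Let $\langle\cdot,\cdot\rangle$ be the algebraic intersection form on $H_1(\Sigma;\mathbb Q)$, let $\operatorname{Rad}$ be its radical, the set of classes that pair to zero with all classes, and let $H=H_1(\Sigma;\mathbb Q)/\operatorname{Rad}$. The group $G$ preserves the form and so acts on $H$. Dividing by the radical removes the classes of loops that only go around ends. For a curve $c$, let $H_\pm(c)\subset H$ be the image of $H_1(\Sigma_\pm(c);\mathbb Q)$; it depends only on the isotopy class of $c$, and $H_\pm(gc)=gH_\pm(c)$ for $g\in G^0$, while $H_\pm(gc)=gH_\mp(c)$ for $g\notin G^0$. Let $h_i$ be the image of $H_1(T_i;\mathbb Q)$ in $H$.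

\begin{lemma}\label{lem:H}
We have $\dim h_i=2$ and $H=\bigoplus_{i\in\mathbb Z}h_i$. Further, $H_+(c_j)=\bigoplus_{i\ge j}h_i$ and $H_-(c_j)=\bigoplus_{i<j}h_i$.
\end{lemma}

\begin{proof}
Let $Y=\Sigma\setminus\bigcup_i\operatorname{int}T_i$, and use rational coefficients. In the Mayer--Vietoris sequence
\[
H_1(Y)\oplus\bigoplus_iH_1(T_i)\to H_1(\Sigma)\to\bigoplus_iH_0(\partial T_i)\to H_0(Y)\oplus\bigoplus_iH_0(T_i)
\]
the last map is injective, since $H_0(\partial T_i)\to H_0(T_i)$ is an isomorphism. So the first map is onto. Each $Y\cap P_i$ is connected of genus $0$, so $Y\cap[c_{-m},c_m]$ has genus $0$ for every $m$ by additivity. Two cycles in $Y$ therefore lie in a compact surface of genus $0$, which embeds in the sphere, and their intersection number is $0$. A cycle in $Y$ is disjoint from cycles in $\operatorname{int}T_i$, which represent all of $H_1(T_i)$. Hence the image of $H_1(Y)$ lies in $\operatorname{Rad}$, and $\bigoplus_iH_1(T_i)\to H$ is onto. The form on $\bigoplus_iH_1(T_i)$ is nondegenerate, because the summands are orthogonal and each is spanned by two loops that cross once. So this map is also injective. The same Mayer--Vietoris sequence for $\Sigma_+(c_j)$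 shows that its first homology is generated by that of $Y\cap\Sigma_+(c_j)$, which dies in $H$, and by the $H_1(T_i)$ with $i\ge j$; for $\Sigma_-(c_j)$ the tori are those with $i<j$.
\end{proof}

For vertices $c,c'$ of $\Gamma$ define
\[
\delta(c,c')=\dim\frac{H_+(c')}{H_+(c')\cap H_+(c)}+\dim\frac{H_-(c')}{H_-(c')\cap H_-(c)}\in[0,\infty].
\]

\begin{lemma}\label{lem:delta}
We have $\delta(c_i,c_j)=2|i-j|$, and $d(c,c')\ge\frac12\delta(c,c')$ for all vertices $c,c'$.
\end{lemma}

\begin{proof}
For $i\le j$, Lemma~\ref{lem:H} gives $H_+(c_j)\subset H_+(c_i)$ and $H_-(c_j)/H_-(c_i)\cong\bigoplus_{i\le k<j}h_k$, so $\delta(c_i,c_j)=0+2(j-i)$. For $i\ge j$ it gives $H_+(c_j)/H_+(c_i)\cong\bigoplus_{j\le k<i}h_k$ and $H_-(c_j)\subset H_-(c_i)$, so $\delta(c_i,c_j)=2(i-j)+0$.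

The function $\delta$ is $G$-invariant: elements of $G^0$ preserve each term and the other elements exchange them. So $\delta=2$ on every edge, in either direction. For subspaces $L,L',L''$ of $H$,
\[
\dim\frac{L''}{L''\cap L}\le\dim\frac{L''}{L''\cap L'\cap L}=\dim\frac{L''}{L''\cap L'}+\dim\frac{L''\cap L'}{L''\cap L'\cap L}\le\dim\frac{L''}{L''\cap L'}+\dim\frac{L'}{L'\cap L},
\]
the last step because $(L''\cap L')/(L''\cap L'\cap L)$ injects into $L'/(L'\cap L)$. Applied to $H_+$ and to $H_-$, this gives $\delta(c,c'')\le\delta(c,c')+\delta(c',c'')$. Sum along a geodesic, and note that $\delta(c,c)=0$.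
\end{proof}

\subsection{The bypass}

\begin{proposition}\label{prop:genus}
If $p=0$ and $\varepsilon=1$, conditions \textup{(i)} and \textup{(iv)} of Proposition~\ref{prop:criterion} hold with $\lambda=1$.
\end{proposition}

\begin{proof}
Condition (i) follows from Lemma~\ref{lem:delta}. For (iv), fix $N\ge1$. For $-N\le i<N$ choose an orientation-preserving homeomorphism $T_i\to T_{-1-i}$. The surface $[c_{-N},c_N]\setminus\bigcup_i\operatorname{int}T_i$ is connected, with boundary circles $c_{\pm N}$ and $\partial T_i$, $-N\le i<N$. By Theorem~\ref{thm:KR} it has an orientation-preserving homeomorphism that is the identity on $c_{\pm N}$ and agrees with the chosen maps on the $\partial T_i$. Together with the identity outside $[c_{-N},c_N]$, these maps define $w=w_N\in G^0$ with $wc_j=c_j$ for $|j|\ge N$ and $wh_i=h_{-1-i}$ for $-N\le i<N$. Put $M_-=\bigoplus_{-N\le i<0}h_i$ and $M_+=\bigoplus_{0\le i<N}h_i$. Both have dimension $2N$, and $wM_\pm=M_\mp$. If a subspace $M\subset L'$ meets $L$ trivially, then $\dim L'/(L'\cap L)\ge\dim M$.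

If $0\le j\le N$, then $M_-\subset H_-(c_j)$, so $M_+=wM_-\subset H_-(wc_j)$, and $M_+\cap H_-(c_0)=0$. If $-N\le j\le0$, then $M_+\subset H_+(c_j)$, so $M_-=wM_+\subset H_+(wc_j)$, and $M_-\cap H_+(c_0)=0$. In both cases $\delta(c_0,wc_j)\ge2N$, and $d(c_0,wc_j)\ge N$ by Lemma~\ref{lem:delta}.
\end{proof}

\section{Counting discrete-type ends, and the proofs of the theorems}\label{sec:discrete}

If $p\ge1$, the surface itself contains the model of Example~\ref{ex:model}: by (O1) the group $G$ permutes $E(x_1)$, and $E(x_1)=\{y_n:n\in\mathbb Z\}$, where $y_n$ is the unique point of $E(x_1)$ in $\operatorname{End}(P_n)$.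

\begin{proposition}\label{prop:discrete}
If $p\ge1$, conditions \textup{(i)} and \textup{(iv)} of Proposition~\ref{prop:criterion} hold with $\lambda=2$.
\end{proposition}

\begin{proof}
For a vertex $c$ let $X(c)=E(x_1)\cap\operatorname{End}(\Sigma_+(c))$, which depends only on the isotopy class, and let $\delta(c,c')=|X(c)\triangle X(c')|$. We have $X(gc)=gX(c)$ for $g\in G^0$ and $X(gc)=E(x_1)\setminus gX(c)$ otherwise. Complements do not change symmetric differences, so $\delta$ is $G$-invariant. It is symmetric and satisfies the triangle inequality. If $c<c'$, then $\delta(c,c')=\nu_1([c,c'])$. Thus $\delta(c_0,tc_0)=1$, and $\delta(c_0,u_jc_0)\le2$ by \eqref{eq:u}. Every edge is a translate of one of these pairs, since $\{gc_0,gu^{-1}c_0\}=gu^{-1}\{uc_0,c_0\}$. Hence $d\ge\delta/2$.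

(i) Since $X(c_j)=\{y_n:n\ge j\}$, we get $\delta(c_i,c_j)=|i-j|$ and $d(c_i,c_j)\ge|i-j|/2$.

(iv) Fix $N\ge1$. The end space of $[c_{-N},c_N]$ is the disjoint union of the sets $\operatorname{End}(P_n)$, $-N\le n<N$. Mapping $\operatorname{End}(P_n)$ onto $\operatorname{End}(P_{-1-n})$ by $t^{-1-2n}$ defines an automorphism of it, which sends $y_n$ to $y_{-1-n}$ by (O1). By Theorem~\ref{thm:KR} it is induced by a homeomorphism of $[c_{-N},c_N]$ that is the identity on the boundary; extend by the identity to get $w_N\in G^0$. Then $w_Nc_j=c_j$ for $|j|\ge N$. Under $y_n\leftrightarrow n$, the element $w_N$ acts on $E(x_1)$ as the permutation $w_N$ of Example~\ref{ex:model}, and $X(w_Nc_j)=w_NX(c_j)$ corresponds to $w_No_j$. The computation there gives $\delta(c_0,w_Nc_j)=2N-|j|\ge N$ for $|j|\le N$, so $d(c_0,w_Nc_j)\ge N/2$.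
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:types}, the hypothesis of (1) says that $p=0$ and $\varepsilon=0$, that is, $q=0$; then $G$ is CB by Proposition~\ref{prop:CB}. In all other cases $q\ge1$, and either $p=0$ and $\varepsilon=1$, or $p\ge1$. Let $S$ be the CB generating set of Proposition~\ref{prop:gen}. All conditions of Proposition~\ref{prop:criterion} hold, with $\lambda=1$ in the first case by Proposition~\ref{prop:genus} and with $\lambda=2$ in the second by Proposition~\ref{prop:discrete}. This gives the estimate and shows that $\operatorname{Cay}(G,S)$ is unbounded, hence one-ended. If $G$ were CB, it would be a CB generating set of itself with bounded word metric, and the word metric of $S$, being quasi-isometric to it, would be bounded. So $G$ is not CB.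
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Sigma$ be a stable avenue surface without discrete-type ends. It satisfies (H) with $p=0$. Its mapping class group is not CB, so $q\ne0$ by Proposition~\ref{prop:CB}, and $\varepsilon=1$: the genus is infinite and $E_{np}=\{e_+,e_-\}$. This is the only place where the assumption that $G$ is not CB enters; the last surface in Example~\ref{ex:chains} shows that it is needed. For Jacob's ladder, Sections~\ref{sec:chain} and~\ref{sec:genus} apply by Example~\ref{ex:chains}, again with $p=0$ and $\varepsilon=1$. In both cases Propositions~\ref{prop:gen} and~\ref{prop:genus} verify the hypotheses of Proposition~\ref{prop:criterion} with $\lambda=1$ for the CB generating set $S=A\cup\{t,t^{-1}\}$, and $2(1+\lambda)R+1=4R+1$.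
\end{proof}

\begin{thebibliography}{9}

\bibitem{OQW}
Josiah Oh, Yulan Qing, Xiaolei Wu,
\emph{The number of ends of big mapping class groups},
arXiv:2512.09776 (2025).

\end{thebibliography}
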